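\title{Light Steiner spanners and banyans in hyperbolic space}

\begin{abstract}
Fix $d\ge2$. We show that for every $\varepsilon\in(0,1)$, every finite set $P$ of at least two points in hyperbolic space $\mathbb H^d$ has a Steiner $(1+\varepsilon)$-spanner, and even a $(1+\varepsilon)$-banyan, whose weight is at most $\operatorname{poly}(1/\varepsilon)$ times the weight $W$ of a minimum spanning tree of $P$. The spanner rests on the fact that the convex hull of $P$ is covered by $1+6W$ balls of bounded radius. The banyan is a spanner of an enlarged point set: we add candidate Steiner points wherever the spanning tree is far from a geodesic, which is affordable by the theorem of Jones and Okikiolu, and an energy estimate shows that the Steiner points of a minimum Steiner tree that lie near flat parts of the spanning tree can be moved onto it at negligible cost. We also show that the polynomial has degree at least $d/2$, that Steiner points are necessary, and that the bound for spanners extends to pinched Hadamard manifolds.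
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Fix an integer $d\ge2$ and write $|xy|$ for the distance of two points of hyperbolic space $\mathbb H^d$. A \emph{geometric graph} is a finite graph $G$ whose vertices are points of $\mathbb H^d$ and in which an edge $uv$ has weight $|uv|$; its total weight is $w(G)$. Let $P\subset\mathbb H^d$ be a set of $n\ge2$ points and let $\varepsilon\in(0,1)$. We consider geometric graphs $G$ whose vertex set contains $P$; the other vertices are called \emph{Steiner points}.
\begin{itemize}
\item $G$ is a \emph{Steiner $(1+\varepsilon)$-spanner} for $P$ if for all $p,q\in P$ the shortest-path distance of $p$ and $q$ in $G$ is at most $(1+\varepsilon)|pq|$.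
\item $G$ is a \emph{$(1+\varepsilon)$-banyan} for $P$ if for every $P'\subseteq P$ it contains a tree that connects all points of $P'$ and has weight at most $(1+\varepsilon)\operatorname{smt}(P')$. Here $\operatorname{smt}(P')$ is the weight of a minimum Steiner tree of $P'$, that is, the least weight of a geometric tree whose vertex set contains $P'$.
\item The \emph{lightness} of $G$ is $w(G)/w(\operatorname{MST}(P))$, where $\operatorname{MST}(P)$ is a minimum spanning tree of $P$.
\end{itemize}
A connected geometric graph that contains $P$ has weight at least $\frac12w(\operatorname{MST}(P))$ (see (F5) below), so lightness compares the price of good distances with the price of mere connectivity. Since $\operatorname{smt}(\{p,q\})=|pq|$, every banyan is a Steiner spanner. The converse fails: for an equilateral triangle of small side $\sigma$, the complete graph on the three corners preserves all distances, but its lightest spanning tree weighs $2\sigma$, while the tripod from the center weighs $(\sqrt3+o(1))\sigma$. A banyan must hold, in one graph, approximate Steiner points for all subsets of $P$ at once.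

Light spanners of this kind are known to exist for point sets in $\mathbb R^d$, whereas no light spanners, with or without Steiner points, were known for hyperbolic point sets. Kisfaludi-Bak, Odak, Singh and van Wordragen \cite{KOSW} pose the following problem.

\medskip
\noindent\emph{Is there a polynomial $f$, depending only on $d$, such that for every $\varepsilon\in(0,1)$ every finite set $P\subset\mathbb H^d$ with $|P|\ge2$ has a Steiner $(1+\varepsilon)$-spanner of lightness at most $f(1/\varepsilon)$? Does the same hold for $(1+\varepsilon)$-banyans?}

\subsection{Results}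

The answer to both questions is yes. For a finite set $A$ with $|A|\ge2$ let $\operatorname{light}_\varepsilon(A)$ be the infimum of the lightness over all Steiner $(1+\varepsilon)$-spanners of $A$, and let $\lambda_d(\varepsilon)$ be the supremum of $\operatorname{light}_\varepsilon(A)$ over all such $A$ that are contained in a ball of radius $3$ of $\mathbb H^d$. Thus $\lambda_d$ measures the problem in a region of bounded size; we recall in Section~\ref{sec:prelim} why it is polynomially bounded.

\begin{theorem}[Spanners]\label{thm:spanner}
There are constants $C_d,C_d'$ depending only on $d$ such that for every $\varepsilon\in(0,1)$, every finite set $P\subset\mathbb H^d$ with $|P|\ge2$ has a Steiner $(1+\varepsilon)$-spanner of lightness at most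
\[
\Lambda_d(\varepsilon):=C_d\bigl(\lambda_d(\varepsilon)+\varepsilon^{-d}\bigr)\le C_d'\,\varepsilon^{-C_d'} .
\]
\end{theorem}

\begin{theorem}[Banyans]\label{thm:banyan}
There are constants $C_d''$ and $c_d\in(0,1)$ depending only on $d$ such that for every $\varepsilon\in(0,1)$, every finite set $P\subset\mathbb H^d$ with $|P|\ge2$ has a $(1+\varepsilon)$-banyan of lightness at most
\[
C_d''\,\Lambda_d(c_d\varepsilon)\,\varepsilon^{-2d-2}\log^{d+2}(10/\varepsilon).
\]
\end{theorem}

Since $\log(10/\varepsilon)\le10/\varepsilon$ and $1/\varepsilon>1$, both bounds are at most $C(1/\varepsilon)^m$ for a constant $C$ and an integer $m$ that depend only on $d$. The third theorem is not needed for the first two; it marks their limits and one extension.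

\begin{theorem}[Supplements]\label{thm:supp}
\begin{enumerate}
\item[(i)] For both questions the polynomial must have degree at least $d/2$: there is $c>0$ depending only on $d$ such that for all small $\varepsilon$ some finite set in $\mathbb H^d$ has no Steiner $(1+\varepsilon)$-spanner, and no $(1+\varepsilon)$-banyan, of lightness less than $c\,\varepsilon^{-d/2}$.
\item[(ii)] Steiner points are necessary: for all $\varepsilon\in(0,1)$, $n\ge2$ and $\gamma>0$ there is an $n$-point set in $\mathbb H^d$ for which every $(1+\varepsilon)$-spanner without Steiner points has lightness at least $(1-\gamma)\frac n2$.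
\item[(iii)] In every $d$-dimensional Hadamard manifold with sectional curvatures in $[-b^2,-1]$, every finite set of at least two points has, for every $\varepsilon\in(0,1)$, a Steiner $(1+\varepsilon)$-spanner of lightness at most $C\varepsilon^{-C}$, where $C$ depends only on $d$ and $b$.
\end{enumerate}
\end{theorem}

\subsection{Two examples at large scale}

At scales below $1$ hyperbolic space is close to Euclidean space, so the new phenomena appear at large scales. The first example shows what goes wrong there, the second what goes right. Both use the law of cosines for an isosceles triangle with legs $|op|=|oq|=R$ and apex angle $\vartheta$. It reads $\cosh|pq|=\cosh^2R-\sinh^2R\cos\vartheta=1+2\sinh^2R\sin^2\frac\vartheta2$, that is,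
\begin{equation}\label{eq:isosceles}
\sinh\tfrac{|pq|}2=\sinh R\,\sin\tfrac\vartheta2 .
\end{equation}

\begin{example}[The star; proof of Theorem~\ref{thm:supp}(ii)]\label{ex:star}
Fix $n$ distinct directions at a point $o$, with smallest angle $\alpha>0$, and let $P$ consist of the $n$ points at distance $R\ge1$ from $o$ in these directions. From \eqref{eq:isosceles}, $e^x\ge2\sinh x$ and $2\sinh R\ge\frac12e^R$ we get
\[
2R-\sigma\le|pq|\le2R\quad(p\ne q\in P),\qquad \sigma=2\log\frac2{\sin(\alpha/2)},
\]
and $\sigma$ does not depend on $R$. If a graph on the vertex set $P$ misses the edge $pq$, then every path from $p$ to $q$ has at least two edges and length at least $2(2R-\sigma)$. This exceeds $(1+\varepsilon)2R$ as soon as $(1-\varepsilon)R>\sigma$; here $\varepsilon<1$ is used. So for large $R$ the only $(1+\varepsilon)$-spanner without Steiner points is the complete graph, whose lightness is at least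
\[
\frac{\binom n2(2R-\sigma)}{(n-1)\,2R}\longrightarrow\frac n2\qquad(R\to\infty).
\]
This proves Theorem~\ref{thm:supp}(ii). One Steiner point repairs the example: the star with center $o$ has weight $nR$ and stretch at most $2R/(2R-\sigma)$, which tends to $1$.
\end{example}

The example suggests a positive answer with Steiner points: far-apart points should be joined through shared interior points, and close points as in Euclidean space. It also shows where the work lies. The star is accurate only when $R$ is large compared with $\sigma/\varepsilon$; for pairs at moderate distance a single hub does not suffice, and Steiner points are needed near every geodesic between points of $P$. All these geodesics lie in the convex hull of $P$. Can one afford a grid of Steiner points that fills the whole hull?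

\begin{example}[The circle]\label{ex:circle}
Take $n\ge3$ equally spaced points on a circle of radius $R$ in $\mathbb H^2$, with $R$ chosen so that neighbors are at distance $1$. By \eqref{eq:isosceles}, $\sinh R\sin\frac\pi n=\sinh\frac12$, the smallest distance is $1$, and the minimum spanning tree has weight $n-1$. The hull lies in the disk, whose area is
\[
2\pi(\cosh R-1)\le2\pi\sinh R=\frac{2\pi\sinh\frac12}{\sin(\pi/n)}\le\pi n\sinh\tfrac12<2n .
\]
The area of the hull is bounded by a multiple of the weight of the tree, so a grid of fixed mesh in the hull has $O(n)$ points. In the Euclidean plane the regular $n$-gon of side $1$ has area $n/(4\tan\frac\pi n)$, of order $n^2$, and no such grid is affordable.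
\end{example}

\subsection{Plan of the proof}

Section~\ref{sec:hull} proves that the circle is typical: the hull of any $P$ is covered by $O(1+W)$ balls of bounded radius. The spanner (Section~\ref{sec:spanner}) serves pairs at distance at most $2$ by local spanners and longer pairs by a grid in the hull. The banyan is a spanner of a larger set $P^+\supset P$. It suffices that $\operatorname{MST}(P^+)$ is light and that the Steiner vertices of any minimum Steiner tree $S$ can be moved to points of $P^+$ at total cost $O(\varepsilon)w(S)$. Section~\ref{sec:smt} shows that a vertex may be moved by $\varepsilon$ times its distance from the spanning tree $T$ of $P$. Grids around $T$ that achieve this at all scales would cost too much; Section~\ref{sec:scales} shows that they are affordable where $T$ is not flat, and Section~\ref{sec:energy} that they are not needed where $T$ is flat. Section~\ref{sec:banyan} assembles the banyan, and Section~\ref{sec:supp} proves parts (i) and (iii) of Theorem~\ref{thm:supp}.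

\section{Preliminaries}\label{sec:prelim}

\subsection{Conventions}

The letters $C,c>0$ denote constants that depend only on $d$ and may change from line to line; constants with a numerical index are fixed once chosen. We write $[x,y]$ for the geodesic segment, $B(x,r)$ and $B^\circ(x,r)$ for the closed and the open ball, $\operatorname{conv}$ for the hyperbolic convex hull, and $\mathcal H^1$ for length (one-dimensional Hausdorff measure), which does not increase under $1$-Lipschitz maps. A set is \emph{$r$-separated} if distinct points have distance at least $r$. An \emph{$r$-net} of a bounded set $A$ is a maximal $r$-separated subset; it is finite, and every point of $A$ is within $r$ of it. A \emph{polygonal set} is a finite union of geodesic segments, single points allowed. Throughout, $T$ is the union of the edges of $\operatorname{MST}(P)$, a connected polygonal set that contains $P$, and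
\[
W=w(\operatorname{MST}(P))\ge\mathcal H^1(T).
\]

\subsection{Elementary facts}

\begin{itemize}
\item[(F1)] \emph{Packing.} For $0<r\le R\le d+20$, an $r$-separated subset of a ball of radius $R$ has at most $C(R/r)^d$ points. Indeed, in polar coordinates the metric is $dr^2+\sinh^2r\,g_{S^{d-1}}$, so a ball of radius $\rho\le2(d+20)$ has volume between $c\rho^d$ and $C\rho^d$, and the open balls of radius $r/2$ around the points are disjoint and lie in a ball of radius $2R$. Consequently, if $Z$ is $1$-separated and $1\le R\le 20$, every point lies in at most $C$ of the balls $B(z,R)$, $z\in Z$, and $\sum_{z\in Z}\mathcal H^1(T\cap B(z,R))\le CW$. We call this \emph{bounded overlap}.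
\item[(F2)] \emph{Thin triangles.} Each side of a geodesic triangle lies in the $1$-neighborhood of the union of the other two (the sharp constant is $\log(1+\sqrt2)<1$).
\item[(F3)] \emph{Convexity.} Balls are convex, the distance to a convex set is convex along geodesics, and the nearest-point projection to a closed convex set is $1$-Lipschitz.
\item[(F4)] \emph{Klein model.} For $z\in\mathbb H^d$ there is a homeomorphism $\kappa_z$ from $\mathbb H^d$ onto the open Euclidean unit ball that maps complete geodesics to chords and $B(z,r)$ to the ball of radius $\tanh r$ around $0$. In this model the metric is $\frac{|dx|^2}{1-|x|^2}+\frac{(x\cdot dx)^2}{(1-|x|^2)^2}$, which lies between $|dx|^2$ and $|dx|^2/(1-|x|^2)^2$. Hence $\kappa_z$ is $1$-Lipschitz, and $\kappa_z^{-1}$ is $\cosh^2r$-Lipschitz on $\kappa_z(B(z,r))$. Hyperbolic and Euclidean convex hulls correspond, so the hull of a finite set $A$ is compact and, by Carath\'eodory's theorem, is the union of the hulls of the subsets of $A$ with at most $d+1$ points.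
\item[(F5)] \emph{Trees from polygonal sets.} If a connected polygonal set $\Gamma$ contains a finite set $A\ne\emptyset$, then $\operatorname{smt}(A)\le\mathcal H^1(\Gamma)$ and $w(\operatorname{MST}(A))\le2\mathcal H^1(\Gamma)$. Two segments meet in a segment, a point or not at all, so $\Gamma$ can be subdivided into a connected geometric graph of weight $\mathcal H^1(\Gamma)$ with $A$ among its vertices. A spanning tree of this graph gives the first bound. For the second, double its edges, take an Euler tour and shortcut it to a tour of $A$.
\item[(F6)] \emph{Components and balls.} Let $\Gamma$ be a connected polygonal set and $B$ a closed ball with interior $B^\circ$. If $\Gamma\not\subset B$, then $\Gamma\cap B$ has finitely many components and each meets $\partial B$. If $\Gamma\cap B^\circ\ne\emptyset$, the same holds for $\Gamma\setminus B^\circ$. Indeed, both sets are polygonal because $B$ and $B^\circ$ are convex, so they have finitely many components, all closed; a component that misses $\partial B$ is also open in $\Gamma$, hence equal to $\Gamma$, which the hypothesis excludes.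
\item[(F7)] \emph{Length near a point.} If $\Gamma$ is any connected set, $y\in\Gamma$ and $\Gamma\not\subset B^\circ(y,r)$, then $\mathcal H^1(\Gamma\cap B^\circ(y,r))\ge r$, because the $1$-Lipschitz function $|y\,\cdot|$ takes all values in $[0,r)$ on $\Gamma\cap B^\circ(y,r)$.
\end{itemize}

\subsection{Fermi coordinates}\label{sec:fermi}

In the hyperboloid model, $\mathbb H^d$ is the sheet $\{\langle x,x\rangle=-1,\ x_0>0\}$ for the form $\langle x,y\rangle=-x_0y_0+x_1y_1+\dots+x_dy_d$, and $\cosh|xy|=-\langle x,y\rangle$. A complete geodesic $L$ may be taken to be $\gamma(t)=\cosh t\,e_0+\sinh t\,e_1$. Every point can be written as $x=\cosh f\,\gamma(t)+\sinh f\,\theta$ with $f\ge0$ and $\theta$ in the unit sphere $S^{d-2}$ of the span of $e_2,\dots,e_d$; the vector $\theta$ is unique if $f>0$. For two points,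
\begin{equation}\label{eq:fermi-dist}
\cosh|x_1x_2|=\cosh f_1\cosh f_2\cosh(t_1-t_2)-\sinh f_1\sinh f_2\langle\theta_1,\theta_2\rangle .
\end{equation}
Taking $f_2=0$ shows that $\gamma(t)$ is the point of $L$ nearest to $x$ and that $f=\operatorname{dist}(x,L)$; both $t$ and $f$ are $1$-Lipschitz functions on $\mathbb H^d$, the first by (F3). Differentiating $x$ gives the metric
\begin{equation}\label{eq:fermi-metric}
\cosh^2f\,dt^2+df^2+\sinh^2f\,|d\theta|^2 \qquad(f>0).
\end{equation}
For $d=2$ the sphere $S^0$ has two points, $\theta$ is locally constant, and the last term is absent. Along a unit-speed geodesic, where $f>0$, the Euler--Lagrange equation of \eqref{eq:fermi-metric} for the variable $f$ reads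
\begin{equation}\label{eq:fpp}
f''=\sinh f\cosh f\,\bigl(t'^2+|\theta'|^2\bigr)\ \ge\ \coth f\cdot\sinh^2f\,|\theta'|^2\ \ge\ \frac{\sinh^2f\,|\theta'|^2}f .
\end{equation}

\subsection{Two cited theorems}

The \emph{doubling dimension} of a metric space is the least $k$ such that every ball is covered by $2^k$ balls of half the radius.

\begin{theorem}[Borradaile--Le--Wulff-Nilsen \cite{BLW}; also Gottlieb \cite{Got}]\label{thm:doubling}
In a metric space of doubling dimension $k$, every finite set has a $(1+\varepsilon)$-spanner of lightness $\varepsilon^{-O(k)}$ for $0<\varepsilon\le\frac12$, with constants depending on $k$.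
\end{theorem}

The theorem does not apply to $P$ with a uniform $k$: in Example~\ref{ex:star}, for $R>\sigma$, the ball of radius $2R$ around a point of $P$ contains all $n$ points and each ball of radius $R$ around a point of $P$ only one. It does apply to a subset $A$ of a ball of radius $3$. For $a\in A$ and $\rho\le12$, a $\frac\rho2$-net of $A\cap B(a,\rho)$ has at most $C$ points by (F1), and for $\rho>12$ one ball of radius $\rho/2$ covers $A$. So $A$ has doubling dimension at most $C$. Since $\lambda_d$ is nonincreasing, and by (F5),
\begin{equation}\label{eq:lambda}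
\tfrac12\le\lambda_d(\varepsilon)\le C\varepsilon^{-C}\qquad(0<\varepsilon<1).
\end{equation}
In particular every finite $A$ with $|A|\ge2$ in a ball of radius $3$ has a Steiner $(1+\varepsilon)$-spanner of lightness at most $2\lambda_d(\varepsilon)$.

The second theorem says that a curve of finite length is close to a line at most places and scales. For a dyadic cube $Q\subset\mathbb R^d$ let $s(Q)$ be its side length and $3Q$ the concentric cube of side $3s(Q)$. For $\Gamma\subset\mathbb R^d$ put
\[
\beta_\Gamma(3Q)=\inf_l\ \sup_{a\in\Gamma\cap3Q}\frac{\operatorname{dist}(a,l)}{s(Q)},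
\]
where $l$ runs over all lines and the supremum over the empty set is $0$.

\begin{theorem}[Jones \cite{Jon} for $d=2$; Okikiolu \cite{Oki} for all $d$]\label{thm:jones}
If $\Gamma\subset\mathbb R^d$ is compact and connected with $\mathcal H^1(\Gamma)<\infty$, then $\sum_Q\beta_\Gamma(3Q)^2s(Q)\le C\mathcal H^1(\Gamma)$, the sum being over all dyadic cubes.
\end{theorem}

\section{Covering the convex hull}\label{sec:hull}

We want to cover $\operatorname{conv}(P)$ by $O(1+W)$ balls. The hull is awkward to handle directly, but by thinness of triangles it stays close to the cone over $T$ with apex at a point $o\in T$. The cone meets the sphere of radius $j$ around $o$ in the radial shadow of the part of $T$ outside that sphere, and negative curvature makes shadows short: a piece of $T$ at radius $r$ casts on the sphere of radius $j$ a shadow that is shorter by the factor $e^{j-r}$. So all the shadows together are at most a constant times longer than $T$.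

\begin{lemma}\label{lem:hull}
Fix $o\in T$ and let $\operatorname{Cone}=\bigcup_{x\in T}[o,x]$. There is a finite set $M\ni o$ such that
\begin{enumerate}
\item[(a)] $|M|\le1+6\mathcal H^1(T)$;
\item[(b)] $\operatorname{Cone}\subset\bigcup_{z\in M}B(z,3)$;
\item[(c)] there is a tree on $M$ of weight at most $3|M|$;
\item[(d)] $\operatorname{conv}(P)\subset\bigcup_{z\in M}B(z,d+3)$.
\end{enumerate}
\end{lemma}

\begin{proof}
For an integer $j\ge1$ let $T_j=T\setminus B^\circ(o,j)$, and for $|ox|\ge j$ let $\pi_j(x)$ be the point of $[o,x]$ at distance $j$ from $o$. Let $M_j$ be a $2$-net of the shadow $\pi_j(T_j)$, and $M=\{o\}\cup\bigcup_jM_j$.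

(a) We charge each $z\in M_j$ to a length $\frac12$ inside $B^\circ(z,1)$. The shadow near $z$ may be short, for instance if it comes from a radial edge, but then $T$ itself passes near $z$. Let $z=\pi_j(x)$ with $x\in T_j$, and let $T'$ be the component of $T_j$ that contains $x$. Since $o\in T$, (F6) gives a point $y\in T'$ with $|oy|=j$, and $\pi_j(y)=y$. If the connected set $\pi_j(T')\ni z$ is not contained in $B^\circ(z,\frac12)$, then $\mathcal H^1(\pi_j(T_j)\cap B^\circ(z,\frac12))\ge\frac12$ by (F7). Otherwise $|zy|<\frac12$; since $o\in T$ and $|yo|\ge1$, (F7) gives $\mathcal H^1(T\cap B^\circ(y,\frac12))\ge\frac12$, and this part of $T$ lies in $B^\circ(z,1)$ and in the shell $\Sigma_j=\{j-\frac12<|o\,\cdot|<j+\frac12\}$. The balls $B^\circ(z,1)$, $z\in M_j$, are disjoint, so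
\[
|M_j|\le2\mathcal H^1(\pi_j(T_j))+2\mathcal H^1(T\cap\Sigma_j).
\]
In polar coordinates $dr^2+\sinh^2r\,g_{S^{d-1}}$ around $o$, the differential of $\pi_j$ at radius $r\ge j$ kills the radial direction and multiplies the spherical directions by $\sinh j/\sinh r$. This factor is at most $e^{j-r}$ because $e^{-r}\sinh r$ is increasing. Hence $\mathcal H^1(\pi_j(T_j))\le\int_{T_j}e^{j-|ox|}\,d\mathcal H^1(x)$. Since $\sum_{1\le j\le r}e^{j-r}\le1/(1-e^{-1})<1.6$ and the shells are disjoint, $\sum_j|M_j|\le(3.2+2)\mathcal H^1(T)$.

(b) Let $a\in[o,x]$ with $x\in T$, and $j=\lfloor|oa|\rfloor$. If $j=0$, then $|oa|<1$. Otherwise $\pi_j(a)=\pi_j(x)$ lies in $\pi_j(T_j)$, hence within $2$ of $M_j$, and $|a\,\pi_j(a)|<1$.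

(c) Let $z=\pi_j(x)\in M_j$. The point of $[o,x]$ at distance $j-1$ from $o$ is at distance $1$ from $z$. It equals $o$ if $j=1$, and for $j\ge2$ it equals $\pi_{j-1}(x)$ and is within $2$ of a point of $M_{j-1}$. Link $z$ to $o$ or to that point. Each link has length at most $3$ and descends one level, so the links form a tree on $M$.

(d) We show by induction on $k$ that every $a\in\operatorname{conv}(x_1,\dots,x_k)$ with $x_i\in T$ is within $k-1$ of $\operatorname{Cone}$. For $k=1$, $a=x_1\in\operatorname{Cone}$. For $k\ge2$, $a$ lies on a segment $[x_k,b]$ with $b\in\operatorname{conv}(x_1,\dots,x_{k-1})$, as in the Euclidean case (F4), and $|bb'|\le k-2$ for some $b'\in[o,x]$, $x\in T$. Apply (F2) to the triangle $o,x_k,b$. Either $a$ is within $1\le k-1$ of $[o,x_k]\subset\operatorname{Cone}$, or it is within $1$ of a point $a_1\in[o,b]$. In the second case the function $\operatorname{dist}(\cdot,[o,b'])$ is convex along $[o,b]$, vanishes at $o$ and is at most $k-2$ at $b$; so $a_1$ is within $k-2$ of $[o,b']\subset\operatorname{Cone}$. By Carath\'eodory's theorem $k\le d+1$ suffices, and (d) follows from (b).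
\end{proof}

Negative curvature enters twice: through thin triangles in (d), and through the geometric series in (a). In $\mathbb R^d$ the factor would be $j/r$, and $\sum_{j\le r}j/r$ grows like $r/2$.

The second lemma is used whenever a result for bounded regions is applied inside a ball. The set $T\cap B(z,r)$ may be disconnected, but each piece that has to be reconnected crosses an annulus of width $1$ and so pays for its own link.

\begin{lemma}\label{lem:local}
Let $z\in\mathbb H^d$ and $0<r\le10$ with $T\cap B(z,r)\ne\emptyset$. There is a connected polygonal set $\Gamma$ with $T\cap B(z,r)\subset\Gamma\subset B(z,r+1)$ and $\mathcal H^1(\Gamma)\le23\,\mathcal H^1(T\cap B(z,r+1))$. Hence $w(\operatorname{MST}(P\cap B(z,r)))\le46\,\mathcal H^1(T\cap B(z,r+1))$ if $P\cap B(z,r)\ne\emptyset$.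
\end{lemma}

\begin{proof}
If $T\subset B(z,r+1)$, take $\Gamma=T$. Otherwise let $k\ge1$ be the number of components of $T\cap B(z,r+1)$ that meet $B(z,r)$. Each of them also meets $\partial B(z,r+1)$ by (F6), so it has length at least $1$ by (F7), and $k\le\mathcal H^1(T\cap B(z,r+1))$. Join these components by $k-1$ segments, which lie in the convex ball $B(z,r+1)$ and have length at most $22$. The last claim is (F5).
\end{proof}

\section{The spanner}\label{sec:spanner}

A long geodesic $[p,q]$ is cut into pieces of length about $1$, and each cut point is replaced by a point of a net $X$ of the hull with mesh $a$. The triangle inequality bounds the loss per piece by $2a$, which would force $a\approx\varepsilon$. The true loss is of second order. In the Euclidean plane, the path $(0,0),(1,a),(2,0)$ has length $2\sqrt{1+a^2}\le2+a^2$, and displacements along the line cancel between consecutive pieces. So $a\approx\sqrt\varepsilon$ suffices. Only the two ends are different: an error at an end is of first order, so there we use a net of $P$ of mesh about $\varepsilon$.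

\begin{proof}[Proof of Theorem~\ref{thm:spanner}]
The second inequality follows from \eqref{eq:lambda}. If $W<1$, then $P$ lies in a ball of radius $1$ and has a Steiner $(1+\varepsilon)$-spanner of lightness at most $2\lambda_d(\varepsilon)$. Let $W\ge1$, and put $\eta=\varepsilon/100$ and $a=\sqrt\eta\le0.1$. The graph $G$ is the union of the following two parts.

\emph{Part 1: short pairs.} Let $Z$ be a $1$-net of $P$. For each $z\in Z$ with $|P\cap B(z,3)|\ge2$ add a Steiner $(1+\varepsilon)$-spanner of $P\cap B(z,3)$ of lightness at most $2\lambda_d(\varepsilon)$. By Lemma~\ref{lem:local} and bounded overlap, the weight is at most $92\lambda_d(\varepsilon)\sum_z\mathcal H^1(T\cap B(z,4))\le C\lambda_d(\varepsilon)W$. If $|pq|\le2$, choose $z\in Z$ with $|pz|\le1$; then $p,q\in B(z,3)$, and the pair has stretch at most $1+\varepsilon$.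

\emph{Part 2: long pairs.} Let $P_\eta$ be an $\eta$-net of $P$ and $X$ an $a$-net of $\operatorname{conv}(P)$. Add all edges of length at most $2$ between two points of $X$ or between a point of $P_\eta$ and a point of $X$. If $|P_\eta|\ge2$, the balls $B^\circ(p,\eta/2)$, $p\in P_\eta$, are disjoint and each contains length at least $\eta/2$ of $T$ by (F7); so $|P_\eta|\le1+2W/\eta\le3W/\eta$ in any case. By Lemma~\ref{lem:hull} and (F1), $|X|\le C|M|a^{-d}\le CW\eta^{-d/2}$; here $W\ge1$ absorbs the $1$ in $|M|\le1+6W$. By (F1) every point has at most $C\eta^{-d/2}$ points of $X$ within distance $2$. The weight of this part is therefore at most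
\[
CW\eta^{-d/2}\,\eta^{-d/2}+CW\eta^{-1}\,\eta^{-d/2}\le CW\eta^{-d},
\]
because $1+\frac d2\le d$ for $d\ge2$. Together the two parts have the weight claimed.

\emph{Stretch of long pairs.} Let $\ell=|pq|>2$. Choose $p',q'\in P_\eta$ with $|pp'|,|qq'|\le\eta$; by Part 1, each of these two pairs has distance at most $(1+\varepsilon)\eta\le2\eta$ in $G$. Let $\ell'=|p'q'|$, so that $|\ell'-\ell|\le2\eta$ and $\ell'\ge1.98$. Put $k=\lceil\ell'\rceil\ge2$ and divide $[p',q']\subset\operatorname{conv}(P)$ into $k$ equal pieces by points $g_0=p',g_1,\dots,g_k=q'$. The common length $s=\ell'/k$ lies in $[\frac23,1]$: for $k=2$ it is at least $0.99$, and for $k\ge3$ it exceeds $\frac{k-1}k$. Let $x_0=p'$, $x_k=q'$, and for $0<i<k$ let $x_i\in X$ with $|x_ig_i|\le a$. Consecutive points $x_i,x_{i+1}$ are at distance at most $1.2$, and at least one of them was chosen in $X$ because $k\ge2$; so they are adjacent in $G$ or equal.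

Let $(t_i,f_i,\theta_i)$ be the Fermi coordinates of $x_i$ with respect to the geodesic through $p'$ and $q'$, oriented from $p'$ to $q'$. Then $f_i\le a$, and $\tau:=t_{i+1}-t_i\ge s-2a\ge0.4$ because $t$ is $1$-Lipschitz. By \eqref{eq:fermi-dist},
\[
\cosh|x_ix_{i+1}|\le\cosh\tau\,\cosh(f_i+f_{i+1})\le\cosh\tau\,(1+2\sinh^2a)\le\cosh\tau\,(1+3a^2).
\]
On the other hand, for $u\ge0$,
\[
\cosh(\tau+u)=\cosh\tau\cosh u+\sinh\tau\sinh u\ge\cosh\tau\,(1+u\tanh0.4),
\]
and $9\tanh0.4>3$. Taking $u=9a^2=9\eta$ gives $|x_ix_{i+1}|\le t_{i+1}-t_i+9\eta$. The sum telescopes to $t_k-t_0+9k\eta=\ell'+9k\eta$. With $k\le\ell'+1\le2\ell$ and $\ell>2$, the distance of $p$ and $q$ in $G$ is at most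
\[
4\eta+\ell'+9k\eta\le\ell+6\eta+18\eta\ell\le(1+21\eta)\ell\le(1+\varepsilon)\ell.\qedhere
\]
\end{proof}

\section{Minimum Steiner trees}\label{sec:smt}

Let $P'\subset P$ with $|P'|\ge2$; its points are the \emph{terminals}. We collect what is needed about a minimum Steiner tree of $P'$: its local shape, and a bound on how densely its Steiner vertices can cluster away from the terminals.

\begin{lemma}\label{lem:shape}
There is a minimum Steiner tree $S$ of $P'$ that is an embedded tree in $\operatorname{conv}(P')$ with edges of positive length and at most $|P'|-2$ Steiner vertices, each of degree $3$ and with its three outgoing unit tangents summing to $0$.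
\end{lemma}

\begin{proof}
\emph{Existence.} To have compactness we allow coincidences: a \emph{placed tree} is an abstract tree on $P'$ and finitely many Steiner vertices, together with arbitrary positions of the latter. By (F5) its weight is at least the infimum $\operatorname{smt}(P')$, and every geometric tree is a placed tree. A Steiner vertex of degree $1$ can be deleted, and one of degree $2$ can be replaced by an edge between its neighbors, without increasing the weight. If all $k$ Steiner vertices have degree at least $3$, the degree sum gives $2(|P'|+k-1)\ge|P'|+3k$, so $k\le|P'|-2$ and only finitely many abstract trees matter. Projection to the compact convex set $\operatorname{conv}(P')$ fixes $P'$ and is $1$-Lipschitz, so positions may be restricted to this set, and a minimum exists. Among the minimizers with positions in $\operatorname{conv}(P')$ let $S$ have the fewest Steiner vertices. Then all Steiner vertices have degree at least $3$, and no edge has length $0$: such an edge has a Steiner endpoint, since terminals are distinct, and contracting it would remove a Steiner vertex.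

\emph{Embeddedness.} Let $S$ have $V$ vertices and $V-1$ edges. Suppose that two vertices have the same position, or a vertex lies in the interior of an edge, or two edges share an interior point. Insert the point as a new vertex on each of the (zero, one or two) edges considered that have it in their interior, and identify the two vertices at that point. We obtain a connected multigraph of the same weight, with edges of positive length, and with as many edges as vertices, namely $V-1$, $V$ or $V+1$. It contains a cycle, and deleting an edge of the cycle leaves a lighter connected graph that contains $P'$. This contradicts minimality.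

\emph{Angles.} Suppose that two edges $va,vb$ leave a vertex $v$ in unit directions $u_1,u_2$ at an angle $\vartheta<120^\circ$. Replace them by $vc,ca,cb$, where $c$ is at distance $s$ from $v$ in the direction of $u_1+u_2$. By the first variation of distance, $|ca|=|va|-s\cos\frac\vartheta2+o(s)$, and the same holds for $b$. The weight changes by $s(1-2\cos\frac\vartheta2)+o(s)$, which is negative for small $s>0$, a contradiction. So $\langle u_i,u_j\rangle\le-\frac12$ for any two of the $k$ directions at a vertex, and $0\le|\sum_iu_i|^2\le k-\frac{k(k-1)}2$. This forces $k\le3$, and $\sum_iu_i=0$ if $k=3$.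
\end{proof}

Fix such an $S$ and view it as a polygonal set. Its leaves are terminals, $\mathcal H^1(S)=w(S)=\operatorname{smt}(P')$, and by (F5) \emph{no connected polygonal set that contains $P'$ is shorter than $S$}. Minimality is used in this form from now on.

Nothing so far prevents $S$ from having very short edges and very many Steiner vertices in a small ball. The next lemma excludes this in balls without terminals. The idea is to compare the part of $S$ inside a sphere with a short tree on the points where $S$ meets the sphere; the result is a differential inequality for the length.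

\begin{lemma}\label{lem:density}
There are a constant $C_1\ge1$ and an integer $N\ge1$, depending only on $d$, with the following property. If $v\in\mathbb H^d$, $0<\rho\le1$ and $B^\circ(v,\rho)\cap P'=\emptyset$, then $\mathcal H^1(S\cap B(v,\frac34\rho))\le C_1\rho$, and $B(v,\frac\rho2)$ contains at most $N$ Steiner vertices.
\end{lemma}

\begin{proof}
\emph{Short trees.} Any $m\ge1$ points in a ball of radius $r\le1$ are joined by a tree of length at most $C_2rm^{1-1/d}$. To see this, let $\sigma\le2r$ be the smallest distance among $k\ge2$ of the points. If $\sigma\le r$, then $k\le C(r/\sigma)^d$ by (F1); if $\sigma>r$, then $k\le C$ by (F1). In both cases $\sigma\le Crk^{-1/d}$. Join a closest pair by a segment, discard one of its two points, and repeat. The segments form a tree of length at most $\sum_{k=2}^mCrk^{-1/d}\le C\frac d{d-1}rm^{1-1/d}$.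

\emph{Growth.} For $r>0$ let $\ell(r)=\mathcal H^1(S\cap B(v,r))$ and $m(r)=|S\cap\partial B(v,r)|$, which is finite since a geodesic meets a sphere at most twice. On each edge the function $|v\,\cdot|$ is $1$-Lipschitz and convex, so the edge splits into at most two pieces on which it is monotone; each piece has length at least $|J|$ in the shell between radii $r_1<r_2$ if it meets the spheres of all radii in an interval $J\subset(r_1,r_2)$. Summing over the pieces,
\begin{equation}\label{eq:coarea}
\ell(r_2)-\ell(r_1)\ge\int_{r_1}^{r_2}m(r)\,dr ,
\end{equation}
and so $\ell'\ge m$ almost everywhere. Let $0<r<\rho$. We claim that $\ell(r)\le C_2r\,m(r)^{1-1/d}$. If $S\cap B^\circ(v,r)=\emptyset$, then $\ell(r)=0$. Otherwise every component of $S\setminus B^\circ(v,r)\supset P'$ meets $\partial B(v,r)$ by (F6), so the union of $S\setminus B^\circ(v,r)$ and a short tree on $S\cap\partial B(v,r)$ is a connected polygonal set that contains $P'$, and minimality gives the claim. With $q=\frac d{d-1}$ we obtain $\ell'\ge(\ell/C_2r)^q$ for almost every $r<\rho$. Let $r_0=\frac34\rho$ and assume $\ell(r_0)>0$. The function $\ell^{1-q}$ is positive and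 nonincreasing on $[r_0,\rho)$, so it drops by at least the integral of minus its derivative:
\[
\ell(r_0)^{1-q}\ge(q-1)\int_{r_0}^\rho\ell^{-q}\ell'\,dr\ge(q-1)\int_{r_0}^\rho(C_2r)^{-q}\,dr=C_2^{-q}\Bigl(\bigl(\tfrac43\bigr)^{q-1}-1\Bigr)\rho^{1-q}.
\]
Since $1-q<0$, this says $\ell(r_0)\le C_1\rho$.

\emph{Counting.} By \eqref{eq:coarea}, the mean of $m$ over $(\frac\rho2,\frac34\rho)$ is at most $4C_1$, so $m(r)\le5C_1$ on a set of positive measure. Choose such an $r$ for which the sphere $\partial B(v,r)$ contains no vertex and is tangent to no edge; this excludes finitely many values. Then every edge meets $B(v,r)$ in a nondegenerate segment or not at all, and $S\cap B(v,r)$ is a forest whose leaves are the $m(r)$ points on the sphere and whose other vertices are Steiner vertices of degree $3$. A tree with $k$ leaves and all other degrees equal to $3$ has $k-2$ other vertices. So $N=\lceil5C_1\rceil$ works.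
\end{proof}

The natural scale at a Steiner vertex $v$ is its distance to $P'$, but the banyan must be built without knowledge of $P'$. We therefore use the distance to $T\supset P'$, truncated at $1$ where packing bounds stop being polynomial:
\[
D(s)=\operatorname{dist}(s,T),\qquad\hat D=\min(D,1).
\]
Both functions are $1$-Lipschitz, and $B^\circ(v,D(v))$ contains no terminal.

\begin{lemma}\label{lem:budget}
Each point $s\in\mathbb H^d$ lies in at most $N$ of the balls $B(v,\hat D(v)/8)$, where $v$ runs over the Steiner vertices of $S$ with $D(v)>0$. Consequently $\sum_v\hat D(v)\le8N\,w(S)$.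
\end{lemma}

\begin{proof}
Let $s$ lie in the balls of $v_0$ and of $v$. Then $\hat D(v)\le\hat D(s)+\frac18\hat D(v)$ and $\hat D(s)\le\frac98\hat D(v_0)$, so $\hat D(v)\le\frac87\cdot\frac98\hat D(v_0)=\frac97\hat D(v_0)$ and $|vv_0|\le\frac18(1+\frac97)\hat D(v_0)<\frac12\hat D(v_0)$. Lemma~\ref{lem:density} at $v_0$ with $\rho=\hat D(v_0)$ bounds the number of such $v$ by $N$. Since $S$ has terminals outside $B(v,\hat D(v)/8)$, (F7) gives $\mathcal H^1(S\cap B(v,\hat D(v)/8))\ge\hat D(v)/8$. Summing over $v$ counts each point of $S$ at most $N$ times.
\end{proof}

Moving a vertex of degree $3$ by a distance $r$ changes the weight of the tree by at most $3r$. So Lemma~\ref{lem:budget} is a budget: every Steiner vertex $v$ may be moved by $O(\varepsilon)\hat D(v)$.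

\section{Flat and bad scales}\label{sec:scales}

To use the budget we need points of $P^+$ within $O(\varepsilon)\hat D(v)$ of every possible $v$. Far from $T$ a net of the hull provides them, by Lemma~\ref{lem:hull}. Close to $T$ the mesh has to shrink with the distance. One could place, for each scale $R=2^{-i}$ and each point $y$ of an $R$-net of $T$, a fine net in $B(y,2R)$; connecting it to $T$ costs $\operatorname{poly}(1/\varepsilon)R$. But if $T$ is a straight segment, an $R$-net has at least $W/(2R)$ points, so every scale costs $\operatorname{poly}(1/\varepsilon)W$, and the number of scales above the smallest distance in $P$ is unbounded. In this example, however, no net is needed, since $S\subset\operatorname{conv}(P')$ has no Steiner vertices. This suggests placing nets only where $T$ is far from a geodesic.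

Fix the parameters
\[
\nu=\frac1{400(N+1)},\qquad K=\frac{10}\varepsilon\log\frac{10}\varepsilon\ge10,\qquad\delta=\frac\nu{8K},\qquad R_i=2^{-i}\min(1,W)\quad(i\ge0),
\]
and let $Y_i$ be an $R_i$-net of $T$. A vertex $v$ with $D(v)\approx R_i/K$ will be examined at the much larger scale $R_i$. The ratio $K$ is chosen so that $(\log K)/K\le\varepsilon$, and $\delta$ so that $\delta R_i$ is small even compared with $R_i/K$.

\begin{definition}
A pair $(y,i)$ with $i\ge0$ and $y\in Y_i$ is \emph{flat} if there is a complete geodesic $L$ with $\operatorname{dist}(\cdot,L)\le\delta R_i$ on $T\cap B(y,4R_i)$. Otherwise it is \emph{bad}.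
\end{definition}

These notions depend on $P$ and $\varepsilon$ only, not on $P'$. The Klein model preserves straightness and distorts distances boundedly on bounded regions, so Theorem~\ref{thm:jones} controls the bad pairs of all scales together.

\begin{lemma}\label{lem:bad}
$\displaystyle\sum_{(y,i)\text{ bad}}R_i\le C\delta^{-2}W$.
\end{lemma}

\begin{proof}
Let $Z$ be a $1$-net of $T$ and fix $z\in Z$. Take $\Gamma_z$ from Lemma~\ref{lem:local} with $r=8$, and let $\Gamma=\kappa_z(\Gamma_z)$, a compact connected set with $\mathcal H^1(\Gamma)\le\mathcal H^1(\Gamma_z)$. Put $\mu=\cosh^26$ and $c_0=\frac18\min(\mu^{-1},\tanh6-\tanh5)$.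

Let $(y,i)$ be bad with $|yz|\le1$; then $B(y,4R_i)\subset B(z,5)$. Let $Q$ be a dyadic cube that contains $\kappa_z(y)$ and has side $s(Q)\in[4R_i,8R_i)$. The cube $3Q$ contains the Euclidean ball of radius $s(Q)$ around $\kappa_z(y)$, hence $\kappa_z(B(y,4R_i))$, and so $\kappa_z(T\cap B(y,4R_i))\subset\Gamma\cap3Q$. We claim that $\beta_\Gamma(3Q)\ge c_0\delta$. Otherwise some line $l$ is within $8c_0\delta R_i$ of every point $a\in\kappa_z(T\cap B(y,4R_i))$. Such a point has norm at most $\tanh5$, so the point of $l$ nearest to $a$ has norm at most $\tanh5+8c_0\le\tanh6$ and lies in $\kappa_z(B(z,6))$. Thus $l$ cuts out a chord, which is a complete geodesic $L$, and by (F4) every point of $T\cap B(y,4R_i)$ is within $8\mu c_0\delta R_i\le\delta R_i$ of $L$. This contradicts badness, and we conclude that $R_i\le s(Q)\le c_0^{-2}\delta^{-2}\beta_\Gamma(3Q)^2s(Q)$.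

A cube $Q$ arises from at most $C$ pairs. The intervals $[4R_i,8R_i)$ are disjoint, so $Q$ determines $i$. The points $y\in Y_i\cap B(z,1)$ with $\kappa_z(y)\in Q$ are $R_i$-separated and have mutual distances at most $\min(2,8\sqrt d\,\mu R_i)$, so (F1) applies. By Theorem~\ref{thm:jones} and Lemma~\ref{lem:local},
\[
\sum_{(y,i)\text{ bad},\ |yz|\le1}R_i\le C\delta^{-2}\sum_Q\beta_\Gamma(3Q)^2s(Q)\le C\delta^{-2}\mathcal H^1(T\cap B(z,9)).
\]
Every $y\in T$ is within $1$ of some $z\in Z$; sum over $z$ and use bounded overlap.
\end{proof}

\section{Steiner vertices near flat parts}\label{sec:energy}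

Near a flat pair we place no new points, so a Steiner vertex $v$ there has to be moved all the way to $T$. This costs up to $3D(v)$, more than the budget allows for a single vertex. We show that the total is nevertheless $O(\varepsilon)w(S)$. To each Steiner vertex $v$ of $S$ with $0<D(v)\le R_0/K$ we \emph{assign} a point $v^*\in T$ nearest to $v$, the unique index $i\ge0$ with $\frac{R_i}{2K}<D(v)\le\frac{R_i}K$, and a point $y\in Y_i$ with $|v^*y|\le R_i$. We say that $v$ is assigned to the pair $(y,i)$.

\begin{proposition}\label{prop:flat}
The Steiner vertices $v$ of $S$ that are assigned to flat pairs satisfy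
\[
\sum_vD(v)\le C\,\frac{1+\log K}K\,w(S)\le C\varepsilon\,w(S).
\]
\end{proposition}

\subsection{The case of a tripod}

The reason is visible for three terminals, and we compute in $\mathbb R^d$, the small-scale model. Let $S$ be a tripod with center $v$ assigned to a flat pair $(y,i)$ with line $L$; write $R=R_i$ and $h=D(v)$. The directions $u_1,u_2,u_3$ of the edges lie in a plane at mutual angles $120^\circ$. If $\omega$ is a unit vector along $L$, then $\sum_j\langle u_j,\omega\rangle^2\le\sum_j\cos^2(\alpha+\frac{2\pi j}3)=\frac32$ for a suitable $\alpha$, so
\[
\sum_j\sin^2\angle(u_j,L)\ge\tfrac32 ,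
\]
and one edge has $\sin\angle(u_j,L)\ge1/\sqrt2$. It has length at least $h$, so its component orthogonal to $L$ is at least $h/\sqrt2$. If all three terminals were in $B(y,2R)$, they would be within $\delta R$ of $L$, and so would $v$, by convexity of the distance to $L$; this gives $h/\sqrt2\le2\delta R=\frac{\nu R}{4K}<\frac{\nu h}2$, which is false. So a terminal lies outside $B(y,2R)$, while $|vy|\le R+h\le\frac32R$. Hence $w(S)\ge R/2$ and $D(v)\le R/K\le2w(S)/K$; see Figure~\ref{fig:flat}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!15] (-4,0.25) rectangle (4,1.1);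
\fill[gray!15] (-4,-1.1) rectangle (4,-0.25);
\draw[dashed] (-4.3,0)--(4.3,0) node[right]{$L$};
\draw[thick] (-4,0.08)--(-3,-0.08)--(-1.8,0.09)--(-0.68,0.02)--(0.2,-0.09)--(1.1,0.08)--(2.04,-0.01)--(3,0.09)--(4,-0.06);
\node[left] at (-4.3,0.2) {$T$};
\draw (1.2,0.7)--(-0.68,0.02);
\draw (1.2,0.7)--(2.04,-0.01);
\draw[->] (1.2,0.7)--(1.47,2.2) node[right]{length of order $R$};
\fill (1.2,0.7) circle (0.05) node[above left]{$v$};
\fill (-0.68,0.02) circle (0.05);
\fill (2.04,-0.01) circle (0.05);
\fill (0.2,-0.09) circle (0.05) node[below]{$y$};
\node[right] at (4,1.1) {$f=2h_0$};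
\node[right] at (4,0.35) {$f=\nu h_0/2$};
\end{tikzpicture}
\caption{A flat pair $(y,i)$, not to scale. In $B(y,4R)$ the spanning tree $T$, and with it every terminal, is very close to the geodesic $L$. A Steiner vertex $v$ at distance about $h_0=R/K$ from $T$ has edges at $120^\circ$, so the Steiner tree moves transversally to $L$ in the shaded layer. It can do so only if it has length of order $R$ in $B(y,2R)$.}
\label{fig:flat}
\end{figure}

The argument has two halves: the $120^\circ$ condition forces motion transversal to $L$, and transversal motion is impossible unless $S$ is long at scale $R$. In general the edges at $v$ may be much shorter than $h$, and many Steiner vertices may try to charge the same long piece of $S$. We need an additive version of both halves, and the quantity $\sin^2\angle(\cdot,L)$, integrated over $S$, provides it.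

\subsection{The energy}

Fix a flat pair $(y,i)$ with geodesic $L$, write $R=R_i\le1$ and $h_0=R/K\le\frac1{10}$, so that $\delta R=\nu h_0/8$, and use Fermi coordinates $(t,f,\theta)$ with respect to $L$. Along an edge of $S$ parametrized by arclength, where $f>0$, put
\[
e=f'^2+\sinh^2f\,|\theta'|^2 .
\]
By \eqref{eq:fermi-metric}, $e=1-\cosh^2f\,t'^2$ is the squared sine of the angle between the edge and the direction $\partial_t$. Define
\[
E_{y,i}=\int_{S\cap B(y,3R/2)\cap\{\nu h_0/2\le f\le2h_0\}}e\,ds,\qquad A_{y,i}=B(y,2R)\cap\{f\ge\nu h_0/4\}.
\]
The layer stays away from $L$, because the terminals sit there and because $f$ is not smooth on $L$.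

The upper bound replaces the convexity argument for the tripod. The function $f$ is convex along edges, and its outgoing derivatives sum to $0$ at Steiner vertices. We integrate by parts on $S$ against two cutoffs: one in $f$, which varies at scale $h_0$ and produces the energy, and one in space, which varies at scale $R$ and produces the error. The ratio of the scales is the gain $1/K$.

\begin{lemma}[Upper bound]\label{lem:upper}
$E_{y,i}\le\dfrac{32}{\nu K}\,\mathcal H^1(S\cap A_{y,i})$.
\end{lemma}

\begin{proof}
Let $\psi(f)=0$ for $f\le\nu h_0/4$ and $\psi(f)=\min\bigl(1,\frac{f-\nu h_0/4}{2h_0}\bigr)$ for $f\ge\nu h_0/4$; it is nondecreasing with values in $[0,1]$. Let $\varphi\colon\mathbb H^d\to[0,1]$ be $\frac2R$-Lipschitz, equal to $1$ on $B(y,\frac32R)$ and to $0$ outside $B^\circ(y,2R)$. On each edge put $g=\varphi\,\psi(f)\,f'$, read as $0$ where $f<\nu h_0/4$. Since $f$ is smooth where $f>0$, the function $g$ is Lipschitz on the edge. An edge meets a level $\{f=c\}$, $c>0$, at most twice, because $f$ is convex along it and $f''>0$ where $f'=0$, by \eqref{eq:fpp} and \eqref{eq:fermi-metric}; so the two kinks of $\psi$ are met finitely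 often, and almost everywhere
\[
g'=\varphi'\psi(f)f'+\varphi\,\bigl(\psi'(f)f'^2+\psi(f)f''\bigr).
\]
Integrate over all edges. An endpoint $x$ of an edge with outgoing unit tangent $u$ contributes the boundary term $-\varphi(x)\psi(f(x))\,\partial_uf(x)$. At a Steiner vertex the three terms cancel, since $\partial_uf$ is linear in $u$ where $f>0$ and the tangents sum to $0$. At a terminal the terms vanish; this is where flatness is used. A terminal in $B(y,2R)$ lies in $T\cap B(y,4R)$, so $f\le\delta R=\nu h_0/8$ and $\psi(f)=0$ there; at a terminal outside $B(y,2R)$ we have $\varphi=0$. Therefore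
\[
\int_S\varphi\,\bigl(\psi'(f)f'^2+\psi(f)f''\bigr)\,ds=-\int_S\varphi'\psi(f)f'\,ds\le\frac2R\,\mathcal H^1(S\cap A_{y,i}),
\]
because $|f'|\le1$ and the last integrand vanishes off $A_{y,i}$. The integrand on the left is nonnegative. On the domain of $E_{y,i}$ we have $\varphi=1$, $\psi'=\frac1{2h_0}$, $\psi\ge\frac\nu8$, and $f''\ge\sinh^2f\,|\theta'|^2/(2h_0)$ by \eqref{eq:fpp}; so the integrand is at least $\frac\nu{16h_0}e$. Hence $\frac\nu{16h_0}E_{y,i}\le\frac2R\mathcal H^1(S\cap A_{y,i})$, and $h_0/R=1/K$.
\end{proof}

For the lower bound the angles at $v$ alone do not help, as the edges may be short. We follow instead the three branches of $S$ from $v$ to a sphere of radius comparable to $h$. If the energy is small, all three run almost parallel to $L$, so two of them run in the same direction and stay close together, and a shortcut between them shortens $S$.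

\begin{lemma}[Lower bound]\label{lem:lower}
Let $v$ be a Steiner vertex of $S$ assigned to the flat pair $(y,i)$, let $h=D(v)\in(\frac{h_0}2,h_0]$, and let $\Omega_v=S\cap B(v,\frac h8)\cap\{f\ge\nu h\}$. Then $\Omega_v$ lies in the domain of integration of $E_{y,i}$, and $\int_{\Omega_v}e\,ds\ge c_1h$ with $c_1=\nu^2/(256(N+1)^2C_1)$.
\end{lemma}

\begin{proof}
Since $v^*\in T\cap B(y,R)$, we have $f(v^*)\le\nu h_0/8$, and so $f\le\frac{\nu h_0}8+h+\frac h8\le2h_0\le\frac15$ on $B(v,\frac h8)$. Also $\nu h\ge\nu h_0/2$ and $B(v,\frac h8)\subset B(y,R+\frac98h_0)\subset B(y,\frac32R)$. This proves the first claim.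

The ball $B^\circ(v,h)$ contains no terminal and $h\le1$, so Lemma~\ref{lem:density} applies with $\rho=h$. Let $0<r\le h/8$. Each of the three components of $S\setminus\{v\}$ contains a leaf, which is a terminal and lies outside $B(v,r)$. For $j=1,2,3$ let $\alpha_j\subset S\cap B(v,r)$ be the path from $v$ toward such a terminal in the $j$-th component, stopped at the first point $w_j$ on $\partial B(v,r)$. The paths meet only in $v$, and each has length at most $C_1h$.

\emph{Shortcut inequality.} If $y_1,y_2$ lie on two different paths $\alpha_j$ and the path in $S$ from $y_1$ to $y_2$ has length $\ell$, then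
\begin{equation}\label{eq:shortcut}
|y_1y_2|\ge\frac\ell{N+1}.
\end{equation}
Indeed, this path lies in $B(v,\frac h2)$, so it contains no terminal and at most $N$ Steiner vertices. These cut it into at most $N+1$ open pieces without vertices, one of which has length at least $\ell/(N+1)$. Deleting that piece splits $S$ into two connected parts, one with $y_1$ and one with $y_2$. Adding $[y_1,y_2]$ reconnects them, and minimality gives \eqref{eq:shortcut}.

We distinguish two cases, because close to $L$ the coordinate $\theta$ degenerates, while closeness to $L$ itself keeps the branches together.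

\emph{Case A: $f(v)<2\nu h$.} Take $r=h/8$. Suppose first that all $\alpha_j$ stay in $\{f<4\nu h\}$. The projections of $v$ and $w_j$ to $L$ are at distance $|t(w_j)-t(v)|\ge|vw_j|-f(v)-f(w_j)\ge\frac h8-6\nu h\ge\frac h{16}$. For two indices, say $j=1,2$, the differences $t(w_j)-t(v)$ have the same sign. By continuity there are $y_1\in\alpha_1$, $y_2\in\alpha_2$ with $t(y_1)=t(y_2)$ and $|t(y_j)-t(v)|=\frac h{16}$. Both are within $4\nu h$ of their common projection, so $|y_1y_2|\le8\nu h$, while the path between them passes through $v$ and has length at least $\frac h8$, as $t$ is $1$-Lipschitz. Now \eqref{eq:shortcut} gives $\nu\ge\frac1{64(N+1)}$, contrary to the choice of $\nu$. So some $\alpha_j$ reaches $f\ge4\nu h$. On the set $\alpha_j'=\alpha_j\cap\{2\nu h\le f\le4\nu h\}\subset\Omega_v$ the function $f$ takes all values in $[2\nu h,4\nu h]$, so $\int_{\alpha_j'}|f'|\,ds\ge2\nu h$. By the Cauchy--Schwarz inequality, $\int_{\alpha_j'}e\,ds\ge(2\nu h)^2/(C_1h)\ge c_1h$.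

\emph{Case B: $f(v)\ge2\nu h$.} Take $r=\nu h\le h/8$. On $B(v,\nu h)$ we have $f\ge f(v)-\nu h$, hence $f\ge\nu h$ and $f\ge\frac12f(v)$; in particular $\alpha_j\subset\Omega_v$. Let $\zeta=\max_j\int_{\alpha_j}\sqrt e\,ds$. For $w\in\alpha_j$ let $\bar w$ be the point with coordinates $(t(w),f(v),\theta(v))$. We claim that $|w\bar w|\le4\zeta$. Since $|f'|\le\sqrt e$ and $|\theta'|\le\sqrt e/\sinh f$, we have $|f(w)-f(v)|\le\zeta$, and $\theta(w),\theta(v)$ are joined on $S^{d-2}$ by a curve of length at most $\zeta/\sinh\frac{f(v)}2$ (for $d=2$ they are equal). Move from $w$ first in the coordinate $f$ to the level $f(v)$, at cost at most $\zeta$, and then in the coordinate $\theta$, at cost at most $\zeta\sinh f(v)/\sinh\frac{f(v)}2=2\zeta\cosh\frac{f(v)}2\le3\zeta$, by \eqref{eq:fermi-metric} and $f(v)\le\frac15$. This proves the claim.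

Suppose that $\zeta\le\nu h/8$. Moving in the coordinate $t$ shows $|v\bar w_j|\le\cosh f(v)\,|t(w_j)-t(v)|\le2|t(w_j)-t(v)|$, and $|v\bar w_j|\ge\nu h-4\zeta\ge\frac{\nu h}2$; so $|t(w_j)-t(v)|\ge\frac{\nu h}4$. As in Case A there are points $y_1,y_2$ on two different paths with $t(y_1)=t(y_2)$ at distance $\frac{\nu h}4$ from $t(v)$. Then $\bar y_1=\bar y_2$, so $|y_1y_2|\le8\zeta$, and the path between them has length at least $\frac{\nu h}2$. By \eqref{eq:shortcut}, $\zeta\ge\frac{\nu h}{16(N+1)}$. This bound also holds if $\zeta>\nu h/8$. By the Cauchy--Schwarz inequality on the path that attains the maximum, $\int_{\Omega_v}e\,ds\ge\zeta^2/(C_1h)\ge c_1h$.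
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:flat}]
All vertices in the sum have $D(v)\le1$, so $D(v)=\hat D(v)$. For a flat pair $(y,i)$, the sets $\Omega_v$ of the vertices assigned to it overlap at most $N$ times by Lemma~\ref{lem:budget}. Lemmas~\ref{lem:lower} and~\ref{lem:upper} give
\[
\sum_{v\text{ assigned to }(y,i)}D(v)\le\frac N{c_1}E_{y,i}\le\frac CK\,\mathcal H^1(S\cap A_{y,i}).
\]
It remains to bound the number of flat pairs $(y,i)$ with $s\in A_{y,i}$ for a given point $s$. The sets $A_{y,i}$ avoid a neighborhood of $L$, and this ties the scale $R_i$ to $D(s)$. On the one hand $D(s)\le|sy|\le2R_i$. On the other hand, a point of $T$ nearest to $s$ then lies in $B(y,4R_i)$, hence within $\delta R_i$ of $L$, so $f(s)\le D(s)+\delta R_i$ and $D(s)\ge\frac{\nu R_i}{4K}-\frac{\nu R_i}{8K}=\frac{\nu R_i}{8K}$. Thus $\frac12D(s)\le R_i\le\frac{8K}\nu D(s)$, which holds for at most $1+\log_2\frac{16K}\nu\le C(1+\log K)$ indices $i$. For each $i$ the points $y$ are $R_i$-separated in $B(s,2R_i)$, so there are at most $C$ of them by (F1). This proves the first inequality. For the second let $u=\log\frac{10}\varepsilon\ge1$; then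 $1+\log K=1+u+\log u\le3u=\frac3{10}\varepsilon K$.
\end{proof}

\section{The banyan}\label{sec:banyan}

\begin{proof}[Proof of Theorem~\ref{thm:banyan}]
We first construct, for $\varepsilon\in(0,1)$, a $(1+C\varepsilon)$-banyan, and rescale $\varepsilon$ at the end. Keep the parameters of Section~\ref{sec:scales} and put
\[
\xi=\frac\varepsilon K,\qquad\omega=\frac\varepsilon{100n}\min_{p\ne q\in P}|pq| .
\]
The length $\omega$ is so small that every Steiner vertex may be moved by $2\omega$; its role is to make the construction finite. Let $\mathcal B$ be the finite set of bad pairs $(y,i)$ with $R_i\ge K\omega$, and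
\[
P^+=T_0\cup X_{\mathrm{top}}\cup\bigcup_{(y,i)\in\mathcal B}X_{y,i},
\]
where $T_0$ is the union of $P$ and an $\omega$-net of $T$, the set $X_{\mathrm{top}}$ is a $\xi R_0$-net of $\operatorname{conv}(P)$, and $X_{y,i}$ is a $\xi R_i$-net of $B(y,2R_i)$. Let $G$ be the Steiner $(1+\varepsilon)$-spanner of $P^+$ given by Theorem~\ref{thm:spanner}. It does not depend on any subset $P'$.

\emph{Weight.} We bound $w(\operatorname{MST}(P^+))$ by a connected polygonal set that contains $P^+$. Fix $o\in T$ and start with $T\supset T_0$. For $(y,i)\in\mathcal B$ add the segments from $y\in T$ to the points of $X_{y,i}$; by (F1) there are at most $C\xi^{-d}$ of them, each of length at most $2R_i$, so by Lemma~\ref{lem:bad} their total length is at most $C\xi^{-d}\delta^{-2}W$. For $X_{\mathrm{top}}$ there are two cases. If $W\ge1$, then $R_0=1$; add the tree on $M\ni o$ from Lemma~\ref{lem:hull}, of weight at most $21W$, and a segment of length at most $d+3$ from each point of $X_{\mathrm{top}}$ to $M$, where $|X_{\mathrm{top}}|\le C|M|\xi^{-d}\le CW\xi^{-d}$ by (F1). If $W<1$, then $R_0=W$ and $\operatorname{conv}(P)\subset B(o,W)$; add the segments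 from $o$ to the at most $C\xi^{-d}$ points of $X_{\mathrm{top}}$, each of length at most $W$. By (F5), $w(\operatorname{MST}(P^+))\le C\xi^{-d}\delta^{-2}W$, and since $\xi^{-d}\delta^{-2}=64\nu^{-2}\varepsilon^{-d}K^{d+2}$,
\begin{equation}\label{eq:banyan-weight}
w(G)\le C\,\Lambda_d(\varepsilon)\,\varepsilon^{-2d-2}\log^{d+2}(10/\varepsilon)\;W .
\end{equation}

\emph{Approximating Steiner trees.} Let $P'\subset P$ with $|P'|\ge2$ (for smaller $P'$ there is nothing to prove), and let $S$ be as in Lemma~\ref{lem:shape}. We define a map $\Phi$ from the vertices of $S$ to $P^+$. Terminals are fixed. For a Steiner vertex $v$ exactly one of the following cases holds.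
\begin{enumerate}
\item[(1)] $D(v)\le\omega$. Choose $\Phi(v)\in T_0$ with $|v\Phi(v)|\le2\omega$.
\item[(2)] $D(v)>\omega$ and $D(v)>R_0/K$. Since $v\in\operatorname{conv}(P)$, there is $\Phi(v)\in X_{\mathrm{top}}$ with $|v\Phi(v)|\le\xi R_0=\varepsilon R_0/K\le\varepsilon\hat D(v)$; the last step uses $R_0/K\le1$.
\item[(3)] $\omega<D(v)\le R_0/K$ and $v$ is assigned to a bad pair $(y,i)$. Then $R_i\ge KD(v)>K\omega$, so $(y,i)\in\mathcal B$. Since $|vy|\le D(v)+R_i\le2R_i$, there is $\Phi(v)\in X_{y,i}$ with $|v\Phi(v)|\le\xi R_i=\varepsilon R_i/K\le2\varepsilon\hat D(v)$.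
\item[(4)] $\omega<D(v)\le R_0/K$ and $v$ is assigned to a flat pair. Choose $\Phi(v)\in T_0$ with $|v\Phi(v)|\le D(v)+\omega$.
\end{enumerate}
There are at most $n$ Steiner vertices, each of degree $3$. By Lemma~\ref{lem:budget} for cases (2) and (3) and Proposition~\ref{prop:flat} for case (4),
\[
\sum_{uv\in E(S)}|\Phi(u)\Phi(v)|\le w(S)+3\sum_v|v\Phi(v)|\le w(S)+6n\omega+48N\varepsilon\,w(S)+C\varepsilon\,w(S)\le(1+C_3\varepsilon)\,w(S),
\]
where we used $6n\omega\le\varepsilon\min_{p\ne q}|pq|\le\varepsilon\,w(S)$. For each edge $uv$ of $S$ take a shortest path in $G$ from $\Phi(u)$ to $\Phi(v)$; both points lie in $P^+$, so its length is at most $(1+\varepsilon)|\Phi(u)\Phi(v)|$. Since $S$ is connected, the union of these paths is a connected subgraph of $G$ that contains $P'$. Its weight is at most $(1+\varepsilon)(1+C_3\varepsilon)w(S)\le(1+(1+2C_3)\varepsilon)\operatorname{smt}(P')$, and a spanning tree of it connects $P'$.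

\emph{Rescaling.} Put $c_d=1/(1+2C_3)$ and carry out Sections~\ref{sec:scales}--\ref{sec:banyan} with $c_d\varepsilon$ in place of $\varepsilon$. The result is a $(1+\varepsilon)$-banyan. Since $\log\frac{10}{c_d\varepsilon}\le(1+\log\frac1{c_d})\log\frac{10}\varepsilon$, the bound \eqref{eq:banyan-weight} becomes the bound in the theorem.
\end{proof}

\section{The lower bound and variable curvature}\label{sec:supp}

Part (ii) of Theorem~\ref{thm:supp} was proved in Example~\ref{ex:star}.

\subsection{The degree is at least $d/2$}

Small configurations in $\mathbb H^d$ are almost Euclidean, so Euclidean lower bounds carry over.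

\begin{proof}[Proof of Theorem~\ref{thm:supp}(i)]
Bhore and T\'oth \cite{BT} proved that for every $d\ge2$ and all small $\varepsilon$ there is a finite set $A\subset\mathbb R^d$ for which every Euclidean Steiner $(1+\varepsilon)$-spanner has lightness at least $c\,\varepsilon^{-d/2}$. Take $A$ for the parameter $2\varepsilon$. Euclidean stretch and lightness are invariant under scaling, so we may assume that $A$ lies in the ball of radius $\rho$ around $0$, where $\rho>0$ is so small that $\sigma:=\sinh\rho/\rho\le\frac{1+2\varepsilon}{1+\varepsilon}\le2$. Identify $\mathbb R^d$ with the tangent space at a point $o$ and let $P=\exp_o(A)$. In polar coordinates the two metrics are $dr^2+r^2g_{S^{d-1}}$ and $dr^2+\sinh^2r\,g_{S^{d-1}}$. Since $r\le\sinh r$, the map $\exp_o^{-1}$ is $1$-Lipschitz on $\mathbb H^d$; since $\sinh r\le\sigma r$ for $r\le\rho$, the map $\exp_o$ is $\sigma$-Lipschitz on the convex ball of radius $\rho$.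

Let $G$ be a Steiner $(1+\varepsilon)$-spanner of $P$, and let $G'$ be the Euclidean graph with the same edges on the images of the vertices under $\exp_o^{-1}$. No edge becomes longer. So $w(G')\le w(G)$, and two points $a,a'\in A$ are joined in $G'$ by a path of length at most $(1+\varepsilon)|\exp_o(a)\exp_o(a')|\le(1+\varepsilon)\sigma|a-a'|\le(1+2\varepsilon)|a-a'|$. Thus $G'$ is a Steiner $(1+2\varepsilon)$-spanner of $A$. Since $w(\operatorname{MST}(P))\le\sigma\,w(\operatorname{MST}(A))$, the lightness of $G$ is at least $\frac12c\,(2\varepsilon)^{-d/2}$. Every banyan is a Steiner spanner, so the same bound holds for banyans. A polynomial $f$ with $f(1/\varepsilon)\ge c\,\varepsilon^{-d/2}$ for all small $\varepsilon$ has degree at least $d/2$.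
\end{proof}

\subsection{Pinched Hadamard manifolds}

A \emph{Hadamard manifold} is a complete, simply connected Riemannian manifold of nonpositive sectional curvature. Any two points are joined by a unique geodesic segment, and each map $\exp_o$ is a diffeomorphism. Spanners and lightness are defined as in $\mathbb H^d$. The proof of Theorem~\ref{thm:spanner} used constant curvature in two places: Carath\'eodory's theorem for the hull, and formula \eqref{eq:fermi-dist} for the second-order estimate. Both can be avoided at the price of a larger exponent. The spanner only needs net points near geodesics between points of $P$, and the triangle inequality suffices if the mesh is $\eta$ instead of $\sqrt\eta$.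

\begin{proof}[Proof of Theorem~\ref{thm:supp}(iii)]
Constants now depend on $d$ and $b$. We check the tools. For (F1), a ball of radius $\rho\le2(d+20)$ has volume at most $C\rho^d$ by the Bishop--Gromov bound, which uses the lower curvature bound $-b^2$, and at least $c\rho^d$ by G\"unther's bound for curvature at most $0$. Hence subsets of balls of radius $3$ have doubling dimension at most $C$, and by Theorem~\ref{thm:doubling} (with $\min(\varepsilon,\frac12)$ in place of $\varepsilon$) their finite subsets have $(1+\varepsilon)$-spanners of lightness at most $C\varepsilon^{-C}$. The upper curvature bound makes the space $\operatorname{CAT}(-1)$: two points on the sides of a geodesic triangle are at most as far apart as the corresponding points of the triangle with the same side lengths in $\mathbb H^2$. This gives (F2). Fact (F3) holds in every Hadamard manifold, and the proofs of (F5)--(F7) and Lemma~\ref{lem:local} use only uniqueness of geodesics and convexity of balls.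

In parts (a) and (b) of Lemma~\ref{lem:hull} the only further input is the contraction of $\pi_j$. By the Gauss lemma, a tangent vector at radius $r\ge j$ splits orthogonally into a radial part, which $d\pi_j$ kills, and a part $J(r)$, where $J$ is a normal Jacobi field along the radial geodesic with $J(0)=0$; and $d\pi_j$ maps $J(r)$ to $J(j)$. We need $|J(j)|/|J(r)|\le\sinh j/\sinh r$, a form of Rauch's comparison. Let $J\not\equiv0$ and $u=|J|$, which is positive for $r>0$. By the Cauchy--Schwarz inequality and the Jacobi equation,
\[
u''=\frac{|J'|^2u^2-\langle J',J\rangle^2}{u^3}+\frac{\langle J'',J\rangle}u\ge\frac{\langle J'',J\rangle}u\ge u,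
\]
since the curvature is at most $-1$. So $(u'\sinh r-u\cosh r)'=(u''-u)\sinh r\ge0$. As $u'\sinh r-u\cosh r\to0$ for $r\to0$, this function is nonnegative, which says that $u/\sinh r$ is nondecreasing. Thus (a) and (b) hold. Let $U=\bigcup_{p,q\in P}[p,q]$. By (F2) for the triangles $o,p,q$, the set $U$ lies in the $1$-neighborhood of $\operatorname{Cone}$, so it is covered by at most $1+6W$ balls of radius $4$.

If $W<1$, then $P$ lies in a ball of radius $1$ and we are done. If $W\ge1$, repeat the construction of Section~\ref{sec:spanner} with $\eta=\varepsilon/100$, with the local spanners just obtained in Part 1, and with $X$ an $\eta$-net of $U$ in Part 2. Now $|X|\le CW\eta^{-d}$, and every point has at most $C\eta^{-d}$ points of $X$ within distance $2$, so the total weight is at most $C(\varepsilon^{-C}+\varepsilon^{-2d}+\varepsilon^{-d-1})W$. For $\ell=|pq|>2$ take $p',q',\ell',k,g_i$ as there. Since $[p',q']\subset U$, there are $x_i\in X$ with $|x_ig_i|\le\eta$ for $0<i<k$; put $x_0=p'$, $x_k=q'$. Then $|x_ix_{i+1}|\le\ell'/k+2\eta\le2$, so consecutive points are adjacent or equal, and with $k\le2\ell$ the distance of $p$ and $q$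 in the graph is at most
\[
4\eta+\ell'+2k\eta\le\ell+6\eta+4\eta\ell\le(1+7\eta)\ell\le(1+\varepsilon)\ell.\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{BT} Bhore and T\'oth, \emph{On Euclidean Steiner $(1+\varepsilon)$-spanners}, STACS 2021.

\bibitem{BLW} Borradaile, Le and Wulff-Nilsen, \emph{Greedy spanners are optimal in doubling metrics}, SODA 2019.

\bibitem{Got} Gottlieb, \emph{A light metric spanner}, FOCS 2015.

\bibitem{Jon} Jones, Invent. Math. 102 (1990).

\bibitem{KOSW} S\'andor Kisfaludi-Bak, Saeed Odak, Satyam Singh and Geert van Wordragen, \emph{Gap-ETH-Tight Algorithms for Hyperbolic TSP and Steiner Tree}, arXiv:2603.09834 (2026).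

\bibitem{Oki} Okikiolu, J. London Math. Soc. 46 (1992).

\end{thebibliography}
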